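\title{Infinitesimally rigid surfaces of general type containing rational curves}

\begin{abstract}
We construct infinitely many infinitesimally rigid compact complex surfaces with ample canonical bundle whose universal cover is not contractible. They are the minimal resolutions of quotients $M/(\mathbb{Z}/3)$, where $M$ is a compact ball quotient of large injectivity radius and $\mathbb{Z}/3$ has isolated fixed points of type $\frac13(1,1)$. They contain smooth rational curves of self-intersection $-3$, and their Chern slopes $c_1^2/c_2$ can be made to tend to $3$. We also show that the self-intersection numbers of smooth rational curves on infinitesimally rigid surfaces of general type are exactly the integers $e\le -3$.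
\end{abstract}

\section{Introduction}

Let $X$ be a compact complex manifold and let $\Theta_X$ be its sheaf of holomorphic vector fields. The group $H^1(X,\Theta_X)$ classifies the first-order deformations of the complex structure, and $X$ is called \emph{infinitesimally rigid} if $H^1(X,\Theta_X)=0$. By Kodaira--Spencer--Kuranishi theory an infinitesimally rigid manifold is \emph{rigid}: every small deformation of it is isomorphic to it. A \emph{surface of general type} is a compact complex surface of Kodaira dimension $2$; such a surface is projective. It is known that a rigid compact complex surface has Kodaira dimension $-\infty$ or $2$, and all previously known examples of rigid surfaces of general type are $K(\pi,1)$ spaces, that is, they have contractible universal cover. The following question comes from \cite{FG}.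

\begin{quote}
\emph{Do there exist infinitesimally rigid surfaces of general type with non-contractible universal cover?}
\end{quote}

Without the condition on the Kodaira dimension the question is empty: the Euler sequence $0\to\mathcal{O}\to\mathcal{O}(1)^{3}\to\Theta\to0$ shows that $\mathbb{P}^2$ is infinitesimally rigid, and it is its own universal cover. In general type the model examples are the compact quotients of the unit ball in $\mathbb{C}^2$. They are infinitesimally rigid (Lemma~\ref{lem:curv}), and their universal cover is the ball.

A direct way to make the universal cover non-contractible is to put a smooth rational curve $E$ with $E^2\neq 0$ on the surface (Lemma~\ref{lem:noncontr}). Rational curves, however, tend to produce deformations. If one blows up a point on a surface of general type, the point can be moved. In general, if $E^2=-b<0$, then the normal bundle $\mathcal{N}_E\cong\mathcal{O}_{\mathbb{P}^1}(-b)$ is a quotient of $\Theta_X$ whose kernel $\Theta_X(-\log E)$ consists of the vector fields tangent to $E$, and there is an exact sequence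
\[
H^1(\Theta_X(-\log E))\to H^1(\Theta_X)\to H^1(\mathcal{N}_E)\to H^2(\Theta_X(-\log E)),
\qquad \dim H^1(\mathcal{N}_E)=b-1 .
\]
For $X$ to be infinitesimally rigid the last map must be injective, and this looks harder to achieve as $b$ grows. One might therefore guess that infinitesimally rigid surfaces of general type contain no smooth rational curves at all. The guess is right for self-intersection $\ge -2$ and wrong for every smaller value.

\begin{theorem}\label{thm:A}
There are infinitely many infinitesimally rigid compact complex surfaces $X$ with $K_X$ ample which contain a smooth rational curve $E$ with $E^2=-3$. The universal cover of such an $X$ is not contractible. The examples can be chosen with $c_1^2(X)/c_2(X)\to 3$.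
\end{theorem}

Since a surface with ample canonical bundle is of general type, the answer to the question is yes.

\begin{theorem}\label{thm:B}
The set of self-intersection numbers of smooth rational curves on infinitesimally rigid surfaces of general type is exactly $\{e\in\mathbb{Z}: e\le -3\}$.
\end{theorem}

The examples are minimal resolutions $X$ of quotients $M/G$, where $M$ is a compact ball quotient and $G$ is a cyclic group of prime order with isolated fixed points. Section~\ref{sec:curves} splits the vanishing of $H^1(\Theta_X)$ into two conditions: a vanishing for vector fields tangent to the exceptional divisor, which $X$ inherits from $M$, and the surjectivity of a residue map. Section~\ref{sec:model} works out both by hand for $G=\mathbb{Z}/3$ and shows that the second one asks for sections of $\Omega^1_M\otimes K_M$ with prescribed values at the fixed points. Such sections exist when the fixed points are far apart, because $\Omega^1_M$ is Nakano positive (Sections~\ref{sec:ball} and~\ref{sec:jets}). Section~\ref{sec:lattices} constructs the pairs $(M,G)$ arithmetically; the delicate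 point there is to control the local type of \emph{all} fixed points. Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems.

\subsection*{Standard facts}
We use the following facts by their labels.
\begin{enumerate}
\item[(F1)] \emph{Hartogs.} A holomorphic section of a vector bundle on a smooth surface, defined off a finite set, extends over that set.
\item[(F2)] \emph{Leray.} For a holomorphic map $f:X\to Y$ and a sheaf $\mathcal{F}$ on $X$, the sequence $0\to H^1(Y,f_*\mathcal{F})\to H^1(X,\mathcal{F})\to H^0(Y,R^1f_*\mathcal{F})$ is exact.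
\item[(F3)] \emph{Invariants.} Let a finite group $G$ act on $Z$, with quotient map $\pi:Z\to Z/G$, and let $\mathcal{F}$ be a coherent $G$-sheaf on $Z$. Then $H^i(Z/G,(\pi_*\mathcal{F})^G)=H^i(Z,\mathcal{F})^G$, because $\pi$ is finite and averaging over $G$ makes the functor of invariants exact.
\item[(F4)] \emph{Descent of ampleness.} If $\pi:Z\to Z'$ is a finite surjective morphism of projective varieties and $\pi^*\mathcal{L}$ is ample, then $\mathcal{L}$ is ample.
\end{enumerate}

\section{Rational curves and the residue map}\label{sec:curves}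

\begin{lemma}\label{lem:noncontr}
Let $X$ be a complex surface containing a smooth rational curve $E$ with $E^2\ne0$. Then the universal cover $\widetilde X$ of $X$ has $H_2(\widetilde X,\mathbb{Z})\neq0$; in particular it is not contractible.
\end{lemma}

\begin{proof}
Since $E\cong\mathbb{P}^1$ is simply connected, the inclusion $E\subset X$ lifts to an embedding with image a compact curve $\widehat E\subset\widetilde X$. The covering map is a local biholomorphism, so it identifies the normal bundles of $\widehat E$ and $E$. Hence the class $c_1(\mathcal{O}_{\widetilde X}(\widehat E))\in H^2(\widetilde X,\mathbb{Z})$ takes the value $E^2\ne0$ on $[\widehat E]$, and $[\widehat E]\neq0$.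
\end{proof}

Let $X$ be a complex surface and $D=\sum_jE_j$ a simple normal crossing divisor: the $E_j$ are smooth curves, and locally $D=\{z_1=0\}$ or $D=\{z_1z_2=0\}$. The sheaf $\Omega^1_X(\log D)$ is locally free with frame $dz_1/z_1,\ dz_2$ in the first case and $dz_1/z_1,\ dz_2/z_2$ in the second. Its dual $\Theta_X(-\log D)$ is the sheaf of vector fields tangent to $D$, with frames $z_1\partial_1,\ \partial_2$ and $z_1\partial_1,\ z_2\partial_2$, where $\partial_i=\partial/\partial z_i$. The residue along $E_j=\{z_1=0\}$ of a logarithmic form is the restriction to $E_j$ of the coefficient of $dz_1/z_1$. Tensoring with $K_X$, we get the \emph{residue sequence}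
\begin{equation}\label{eq:res}
0\to\Omega^1_X\otimes K_X\to\Omega^1_X(\log D)\otimes K_X\to\bigoplus_jK_X|_{E_j}\to0
\end{equation}
and the \emph{residue map}
\[
\rho:H^0(X,\Omega_X^1(\log D)\otimes K_X)\to\bigoplus_jH^0(E_j,K_X|_{E_j}).
\]
If $E_j$ is rational with $E_j^2=-b$, adjunction gives $K_X|_{E_j}\cong\mathcal{O}_{\mathbb{P}^1}(b-2)$, and $H^0(K_X|_{E_j})$ is the Serre dual of the group $H^1(\mathcal{N}_{E_j})$ of the introduction. We work on this dual side because sections are easier to construct than cohomology classes are to control.

\begin{lemma}\label{lem:crit}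
Let $X$ be compact. If $H^1(X,\Theta_X(-\log D))=0$ and $\rho$ is surjective, then $X$ is infinitesimally rigid.
\end{lemma}

\begin{proof}
The sequence \eqref{eq:res} gives an exact sequence
\[
0\to\operatorname{coker}\rho\to H^1(\Omega^1_X\otimes K_X)\to H^1(\Omega^1_X(\log D)\otimes K_X).
\]
By Serre duality the last two groups are dual to $H^1(\Theta_X)$ and $H^1(\Theta_X(-\log D))$.
\end{proof}

The next computation is used both to exclude $(-1)$-curves and to treat the model case. We write $\mathfrak{m}_y$ for the ideal sheaf of a point $y$, and $\mathfrak{m}_P$ for that of a finite set $P$.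

\begin{lemma}\label{lem:blowup}
Let $\sigma:X\to X'$ be the blow-up of a point $y$ of a smooth surface, with exceptional curve $C$. Then
\begin{enumerate}
\item[(i)] $\sigma_*\Theta_X=\sigma_*\Theta_X(-\log C)=\mathfrak{m}_y\Theta_{X'}$;
\item[(ii)] $R^1\sigma_*\Theta_X(-\log C)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take coordinates $z_1,z_2$ centered at $y$ and the chart $z_1=u$, $z_2=uv$ of $X$, in which $C=\{u=0\}$. The other chart is obtained by exchanging $z_1$ and $z_2$, and so are all formulas below.

(i) By (F1), a vector field near $C$ induces a vector field $V$ near $y$, so $\sigma_*\Theta_X\subset\Theta_{X'}$. From $u=z_1$, $v=z_2/z_1$ we get $\partial_1=\partial_u-\frac vu\partial_v$ and $\partial_2=\frac1u\partial_v$. Hence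
\[
z_1\partial_1=u\partial_u-v\partial_v,\qquad z_2\partial_1=uv\partial_u-v^2\partial_v,\qquad z_1\partial_2=\partial_v,\qquad z_2\partial_2=v\partial_v ,
\]
and these generators of $\mathfrak{m}_y\Theta_{X'}$ are holomorphic and tangent to $C$. A constant field $a_1\partial_1+a_2\partial_2$ lifts to $a_1\partial_u+\frac{a_2-a_1v}{u}\partial_v$, which has a pole along $C$ unless $a_1=a_2=0$. So $V$ lifts holomorphically if and only if $V(y)=0$, and then the lift is tangent to $C$.

(ii) Let $A_1,A_2$ be the proper transforms of the two axes. In our chart $C+A_1+A_2=\{uv=0\}$, and the lifts $u\partial_u-v\partial_v$, $v\partial_v$ of $z_1\partial_1$, $z_2\partial_2$ form a frame of $\Theta_X(-\log(C+A_1+A_2))$. So this sheaf is trivial near $C$. Comparing the frames $u\partial_u,\ v\partial_v$ and $u\partial_u,\ \partial_v$ gives an exact sequence $0\to\mathcal{O}^2\to\Theta_X(-\log C)\to\mathcal{N}_{A_1}\oplus\mathcal{N}_{A_2}\to0$ near $C$. Now $R^1\sigma_*\mathcal{O}_X=0$, and $R^1\sigma_*\mathcal{N}_{A_i}=0$ because $\sigma|_{A_i}$ is finite.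
\end{proof}

We can now prove one half of Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:lower}
Let $X$ be an infinitesimally rigid surface of general type and $C\subset X$ a smooth rational curve. Then $C^2\le-3$. In particular $X$ is minimal.
\end{proposition}

\begin{proof}
Put $e=C^2$, so that $K_X\cdot C=-2-e$.

\emph{Case $e\ge0$.} An irreducible curve with $C^2\ge0$ meets every effective divisor nonnegatively. Some multiple of $K_X$ is effective, so $K_X\cdot C\ge0$, while $-2-e<0$.

\emph{Case $e=-1$.} Let $\sigma:X\to X'$ contract $C$ to a point $y$. Plurigenera do not change under blow-up, so $X'$ is of general type. Its automorphism group is finite by Matsumura's theorem, hence $H^0(\Theta_{X'})=0$. The sequence $0\to\mathfrak{m}_y\Theta_{X'}\to\Theta_{X'}\to T_yX'\to0$ then embeds $T_yX'$ into $H^1(X',\mathfrak{m}_y\Theta_{X'})$, and this group embeds into $H^1(X,\Theta_X)$ by Lemma~\ref{lem:blowup}(i) and (F2). So $H^1(\Theta_X)\neq0$.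

\emph{Case $e=-2$.} Now $K_X|_C$ is trivial; let $\kappa$ be a nowhere vanishing section. We show that the connecting map of \eqref{eq:res} for $D=C$ sends $\kappa$ to a nonzero class in $H^1(\Omega^1_X\otimes K_X)=H^1(\Theta_X)^*$. Cover $X$ by open sets with local equations $f_i$ of $C$, write $f_i=g_{ij}f_j$, and let $\kappa_i$ be local sections of $K_X$ restricting to $\kappa$ on $C$, so that $\kappa_i-\kappa_j=f_j\mu_{ij}$ with $\mu_{ij}$ holomorphic. The sections $\frac{df_i}{f_i}\otimes\kappa_i$ have residue $\kappa$, so the image of $\kappa$ is represented, up to sign, by the cocycle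
\[
\frac{df_i}{f_i}\otimes\kappa_i-\frac{df_j}{f_j}\otimes\kappa_j=d\log g_{ij}\otimes\kappa_i+df_j\otimes\mu_{ij}.
\]
Map it to $H^1(C,\Omega^1_C\otimes K_X|_C)$, which $\kappa$ identifies with $H^1(C,\Omega^1_C)\cong\mathbb{C}$. The form $df_j$ restricts to zero on $C$, so what remains is the class of $d\log g_{ij}|_C$. The $g_{ij}|_C$ are transition functions of $\mathcal{O}(C)|_C$, so this class is a nonzero constant times the degree $C^2=-2$. It is nonzero.
\end{proof}

\begin{remark}
For $C^2=-b\le-3$ the group $H^1(C,\Omega_C^1\otimes K_X|_C)=H^1(\mathcal{O}_{\mathbb{P}^1}(b-4))$, which detected the class in the last case, vanishes. So $-3$ is the first value that the argument leaves open.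
\end{remark}

\section{The model case: a fixed point of type $\frac13(1,1)$}\label{sec:model}

Let $\zeta=e^{2\pi i/3}$. Let $M$ be a compact complex surface and $G=\langle g\rangle\cong\mathbb{Z}/3$ a group of automorphisms that acts freely outside a finite set $P$ of fixed points. Assume that near each $x\in P$ there are coordinates $(z_1,z_2)$ centered at $x$ in which $g$ is multiplication by $\zeta$. Let $\sigma:\widetilde M\to M$ be the blow-up of $P$ and $\widetilde D=\sum_{x\in P}\widetilde E_x$ its exceptional divisor.

The group $G$ acts on $\widetilde M$, freely off $\widetilde D$. In the chart $z_1=u$, $z_2=uv$ we have $g(u,v)=(\zeta u,v)$, and the other chart has the same form. Hence $X=\widetilde M/G$ is smooth, with coordinates $U=u^3$ and $v$. Let $\widetilde\pi:\widetilde M\to X$ be the quotient map, $E_x=\widetilde\pi(\widetilde E_x)\cong\mathbb{P}^1$ and $D=\sum E_x$. From $\widetilde\pi^*E_x=3\widetilde E_x$ and $\deg\widetilde\pi=3$ we get $3E_x^2=9\widetilde E_x^2=-9$. So $E_x^2=-3$, $K_X\cdot E_x=1$, and $X$ is the minimal resolution of $M/G$.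

\begin{proposition}\label{prop:model}
Assume that $H^1(M,\Theta_M)=0$ and that the global sections of $\Omega^1_M\otimes K_M$ take arbitrary prescribed values at the points of $P$. Then $X$ is infinitesimally rigid.
\end{proposition}

\begin{proof}
We verify the two hypotheses of Lemma~\ref{lem:crit}.

\emph{Vanishing of $H^1(X,\Theta_X(-\log D))$.} The frame $u\partial_u=3U\partial_U,\ \partial_v$ shows that $\Theta_{\widetilde M}(-\log\widetilde D)$ is the pull-back of $\Theta_X(-\log D)$, so $(\widetilde\pi_*\Theta_{\widetilde M}(-\log\widetilde D))^G=\Theta_X(-\log D)$. By (F3), then (F2) and Lemma~\ref{lem:blowup},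
\[
H^1(X,\Theta_X(-\log D))=H^1(\widetilde M,\Theta_{\widetilde M}(-\log\widetilde D))^G=H^1(M,\mathfrak{m}_P\Theta_M)^G .
\]
The sequence $\bigoplus_{x\in P}T_xM\to H^1(M,\mathfrak{m}_P\Theta_M)\to H^1(M,\Theta_M)=0$ is exact and $G$-equivariant. The generator $g$ acts on each $T_xM$ by the scalar $\zeta\neq1$, so there are no invariants: one can move the centers of the blow-up, but not equivariantly.

\emph{Surjectivity of $\rho$.} Prescribe $(A_x,B_x)\in\mathbb{C}^2$ for $x\in P$, and let $s$ be a global section of $\Omega^1_M\otimes K_M$ with value $(A_x\,dz_1+B_x\,dz_2)\otimes dz_1\wedge dz_2$ at each $x$. The group $G$ acts on the fibers of $\Omega_M^1\otimes K_M$ at $P$ through $\zeta\cdot\zeta^2=1$, that is, trivially. So we may average $s$ over $G$ without changing its values at $P$. Near $x$ write $s=(s_1\,dz_1+s_2\,dz_2)\otimes dz_1\wedge dz_2$; the functions $s_1,s_2$ are $G$-invariant. With $dz_1=du$, $dz_2=u\,dv+v\,du$ and $dz_1\wedge dz_2=u\,du\wedge dv$ we obtain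
\begin{equation}\label{eq:model}
s=\Big[(s_1+vs_2)\frac{du}{u}+s_2\,dv\Big]\otimes u^2\,du\wedge dv
=\frac13\Big[(s_1+vs_2)\frac{dU}{3U}+s_2\,dv\Big]\otimes dU\wedge dv .
\end{equation}
Being invariant under $u\mapsto\zeta u$, the functions $s_1,s_2$ are holomorphic in $(U,v)$. The same holds in the other chart, so $s$ descends to a section of $\Omega^1_X(\log D)\otimes K_X$, and its residue along $E_x$ is $\frac19(A_x+vB_x)\,dU\wedge dv|_{E_x}$. The linear map that sends $(A_x,B_x)\in\mathbb{C}^2$ to this element of $H^0(E_x,K_X|_{E_x})\cong H^0(\mathcal{O}_{\mathbb{P}^1}(1))\cong\mathbb{C}^2$ is injective, hence bijective. So $\rho$ is surjective.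
\end{proof}

\begin{remark}\label{rem:order}
Replace $\zeta$ by a primitive $n$-th root of unity. Then $U=u^n$ and $E_x^2=-n$. The first equality in \eqref{eq:model} is unchanged, and $u^2du=\frac1nu^{3-n}dU$. For invariant $s$ the Taylor terms of $s_1,s_2$ have degree $\equiv-3 \pmod n$. If $n=2$, the function $u(s_1+vs_2)$ vanishes on $u=0$, so every residue is zero although $H^0(K_X|_{E_x})=\mathbb{C}$; this agrees with Proposition~\ref{prop:lower}. If $n\ge3$, the residue is $n^{-2}\big(\bar s_1(1,v)+v\bar s_2(1,v)\big)\,dU\wedge dv$, where $\bar s_i$ is the part of $s_i$ of degree $n-3$. These expressions fill all polynomials of degree $\le n-2$ in $v$, as required, but one must prescribe jets of $s$ and not only values.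
\end{remark}

It remains to find pairs $(M,G)$ that satisfy the hypotheses, with $X$ of general type. The first hypothesis suggests ball quotients.

\section{Curvature of ball quotients}\label{sec:ball}

Let $\mathbb{B}\subset\mathbb{C}^2$ be the unit ball, $\varphi=-\log(1-|z|^2)$ and $\omega=i\partial\bar\partial\varphi=i\sum g_{\alpha\bar\beta}\,dz_\alpha\wedge d\bar z_\beta$, where
\[
g_{\alpha\bar\beta}=\frac{\delta_{\alpha\beta}}{1-|z|^2}+\frac{\bar z_\alpha z_\beta}{(1-|z|^2)^2}.
\]
The map $z\mapsto[z_1:z_2:1]$ identifies $\mathbb{B}$ with the set of negative lines of the form $|x_1|^2+|x_2|^2-|x_3|^2$. The group $U(2,1)$ acts transitively on $\mathbb{B}$ with compact stabilizers, and it induces all automorphisms of $\mathbb{B}$. If $\gamma\in U(2,1)$ and $\ell(z)$ is the last coordinate of $\gamma(z,1)$, then $1-|\gamma z|^2=(1-|z|^2)/|\ell(z)|^2$. So $\gamma$ changes $\varphi$ by the pluriharmonic function $\log|\ell|^2$, and the K\"ahler form $\omega$ is invariant. Let $d$ be the distance of the metric $|\xi|^2=\sum g_{\alpha\bar\beta}\xi_\alpha\bar\xi_\beta$, and $\mathbb{B}_R=\{z:d(0,z)<R\}$.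 A path with Euclidean radius $\varrho=|z|$ has speed at least $|\dot\varrho|/(1-\varrho^2)$, with equality for radial paths, so $\mathbb{B}_R$ is the Euclidean ball of radius $\tanh R$. Volumes are taken with respect to $\omega^2/2$. Since $\det(g_{\alpha\bar\beta})=(1-|z|^2)^{-3}$ is not integrable, $\operatorname{vol}(\mathbb{B}_R)\to\infty$ as $R\to\infty$.

We recall Nakano positivity. Let $\mathcal{E}$ be a hermitian holomorphic vector bundle. If a holomorphic frame satisfies $\langle e_\alpha,e_\beta\rangle=\delta_{\alpha\beta}-\sum_{j,k}R_{j\bar k\alpha\bar\beta}z_j\bar z_k+O(|z|^3)$ in coordinates centered at a point, then the $R_{j\bar k\alpha\bar\beta}$ are the coefficients of the Chern curvature $\Theta(\mathcal{E})$ at that point. They define the hermitian form $\sum R_{j\bar k\alpha\bar\beta}u_{j\alpha}\bar u_{k\beta}$ on $T\otimes\mathcal{E}$, where $T$ is the tangent space. For a real form $\gamma=i\sum\gamma_{j\bar k}dz_j\wedge d\bar z_k$ we write $i\Theta(\mathcal{E})\ge_{\mathrm{Nak}}\gamma\otimes\mathrm{Id}$ if this form dominates $\sum\gamma_{j\bar k}u_{j\alpha}\bar u_{k\alpha}$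 at every point, and $\mathcal{E}$ is \emph{Nakano positive} if this holds for a positive definite $\gamma$. Such an inequality pulls back under a holomorphic map $\sigma$, because the forms upstairs are obtained by composing with $d\sigma\otimes\mathrm{Id}$. For a hermitian line bundle $\mathcal{L}$ with local frame $e$ one has $i\Theta(\mathcal{L})=-i\partial\bar\partial\log\|e\|^2$, and tensoring $\mathcal{E}$ with $\mathcal{L}$ adds $i\Theta(\mathcal{L})\otimes\mathrm{Id}$. \emph{Nakano's vanishing theorem} states that $H^i(Z,K_Z\otimes\mathcal{E})=0$ for $i\ge1$ if $Z$ is compact K\"ahler and $\mathcal{E}$ is Nakano positive. \emph{Kodaira's theorem} states that a line bundle with positive curvature on a compact complex manifold is ample.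

\begin{lemma}\label{lem:curv}
On $\mathbb{B}$, and on every quotient $M=\mathbb{B}/\Lambda$ by a torsion-free cocompact discrete group $\Lambda$ of automorphisms, we have $i\Theta(\Omega^1)\ge_{\mathrm{Nak}}\omega\otimes\mathrm{Id}$ and $i\Theta(K)=3\omega$. Consequently $K_M$ is ample, $H^0(M,\Theta_M)=H^1(M,\Theta_M)=0$, and
\[
K_M^2=3e(M)=\frac{9}{2\pi^2}\operatorname{vol}(M),
\]
where $e$ denotes the Euler number.
\end{lemma}

\begin{proof}
By homogeneity it suffices to compute at $0$. The inverse of the matrix $(g_{\alpha\bar\beta})$ has entries $(1-|z|^2)(\delta_{\alpha\beta}-\bar z_\alpha z_\beta)$, and the dual metric is given by its transpose: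
\[
\langle dz_\alpha,dz_\beta\rangle=\delta_{\alpha\beta}-\delta_{\alpha\beta}|z|^2-z_\alpha\bar z_\beta+O(|z|^4).
\]
So $R_{j\bar k\alpha\bar\beta}=\delta_{jk}\delta_{\alpha\beta}+\delta_{j\alpha}\delta_{k\beta}$, and the Nakano form is $|u|^2+|u_{11}+u_{22}|^2\ge|u|^2$. This is the first claim. The trace over $\alpha=\beta$ is $3\delta_{jk}$, which is the second. Nakano's theorem gives $H^i(M,K_M\otimes\Omega^1_M)=0$ for $i=1,2$, and these groups are Serre dual to $H^1(\Theta_M)$ and $H^0(\Theta_M)$.

For the Chern numbers put $\epsilon_{jk}=i\,dz_j\wedge d\bar z_k$. At $0$ the curvature matrix of $\Omega^1$ has entries $\delta_{\alpha\beta}\omega+\epsilon_{\alpha\beta}$, and $\omega=\epsilon_{11}+\epsilon_{22}$, $\omega^2=2\epsilon_{11}\epsilon_{22}$, $\epsilon_{12}\epsilon_{21}=-\epsilon_{11}\epsilon_{22}$. Its determinant is $\omega^2+\omega(\epsilon_{11}+\epsilon_{22})+\epsilon_{11}\epsilon_{22}-\epsilon_{12}\epsilon_{21}=3\omega^2$, and the square of its trace is $9\omega^2$. Dividing by $(2\pi)^2$ and integrating gives $e(M)=c_2(\Omega^1_M)$ and $K_M^2$.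
\end{proof}

\section{Ball quotients with distant fixed points of prescribed type}\label{sec:lattices}

From now on $p$ is an odd prime, $1\le q\le p-1$, and $\zeta=e^{2\pi i/p}$.

\begin{proposition}\label{prop:lattice}
Let $R>0$. There exist a compact quotient $M=\mathbb{B}/\Lambda$, with $\Lambda$ torsion-free and cocompact, and a group $G=\langle g\rangle\cong\mathbb{Z}/p$ of automorphisms of $M$ such that:
\begin{enumerate}
\item[(i)] the set $P$ of points with nontrivial stabilizer is finite, nonempty, and consists of points fixed by $G$;
\item[(ii)] for each $x\in P$ there is an open embedding $j_x:\mathbb{B}_R\to M$ with $j_x(0)=x$, the composition of an automorphism of $\mathbb{B}$ and the projection $\mathbb{B}\to M$, which is equivariant for the action of $g$ on $\mathbb{B}_R$ by $(z_1,z_2)\mapsto(\zeta z_1,\zeta^qz_2)$;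
\item[(iii)] the images $j_x(\mathbb{B}_R)$, $x\in P$, are pairwise disjoint.
\end{enumerate}
For fixed $p,q,R$ there are infinitely many such $(M,G)$, with $\operatorname{vol}(M)\to\infty$ and $|P|/\operatorname{vol}(M)\to0$.
\end{proposition}

We take for $\Lambda$ a deep congruence subgroup $\Gamma(N)$ of an arithmetic group $\Gamma$ containing $a=\operatorname{diag}(\zeta,\zeta^q,1)$, and let $g$ be induced by $a$. The fixed points of $g$ come from all elements $r$ of finite order in the coset $a\Gamma(N)$, and we have no reason to expect these to be conjugate to $a$. It is easy to see that $r$ has the eigenvalues of $a$. The local type of the fixed point, however, depends on which eigenvalue belongs to a negative vector. For $p=3$, $q=1$, a $\zeta$-eigenspace of signature $(1,1)$ would give a whole disk of fixed points in $\mathbb{B}$. We exclude this by computing the length of a $1$-eigenvector at all places but one and applying reciprocity.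

\subsection*{The arithmetic group}
Let $F=\mathbb{Q}(\cos\frac{2\pi}p,\sqrt2)\subset\mathbb{R}$ and $L=F(\zeta)\subset\mathbb{C}$. The field $F$ is totally real, and $L$ is a totally imaginary quadratic extension of $F$ whose nontrivial automorphism is complex conjugation. We adjoined $\sqrt2$ to ensure $F\ne\mathbb{Q}$ also for $p=3$. Let $\tau_1$ be the inclusion $F\subset\mathbb{R}$. By weak approximation there is $\alpha\in F$ with $\tau_1(\alpha)>0$ and $\tau(\alpha)<0$ for all other real embeddings $\tau$, and after multiplying by a positive integer $\alpha\in\mathcal{O}_F$. For $p=3$ we have $F=\mathbb{Q}(\sqrt2)$, and $\alpha=\sqrt2$ works. On $L^3$ put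
\[
h(x,y)=x_1\bar y_1+x_2\bar y_2-\alpha x_3\bar y_3,\qquad\Gamma=U(h)\cap GL_3(\mathcal{O}_L).
\]
The form $h$ has signature $(2,1)$ at $\tau_1$ and is positive definite at every other real place. A basis $w_1,w_2,w_3$ of $\mathbb{C}^3$ with Gram matrix $\operatorname{diag}(1,1,-1)$ for $h$ at $\tau_1$ identifies $\mathbb{B}$ with the set of negative lines by $z\mapsto[z_1w_1+z_2w_2+w_3]$, and two such identifications differ by an automorphism of $\mathbb{B}$. We fix one of them.

The compactness criterion of Borel--Harish-Chandra and Mostow--Tamagawa states: if $\mathbf{G}$ is a connected reductive group over $\mathbb{Q}$ without nontrivial $\mathbb{Q}$-characters and $\mathbf{G}(\mathbb{Q})$ contains no unipotent element $\neq1$, then the arithmetic subgroups of $\mathbf{G}$ are discrete and cocompact in $\mathbf{G}(\mathbb{R})$. We apply it to $\mathbf{G}=\operatorname{Res}_{F/\mathbb{Q}}U(h)$, for which $\mathbf{G}(\mathbb{R})=U(2,1)\times U(3)^{[F:\mathbb{Q}]-1}$. Since $F\neq\mathbb{Q}$, the group $\mathbf{G}(\mathbb{Q})$ embeds into $U(3)$, whose elements are diagonalizable; so it has no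 nontrivial unipotents. The characters of $\mathbf{G}$ are trivial on the semisimple group $\operatorname{Res}_{F/\mathbb{Q}}SU(h)$, so they factor through the determinant, which takes values in the torus of elements of $L$ of norm $1$ over $F$. This torus is $\mathbb{R}$-anisotropic, so it has no nontrivial $\mathbb{Q}$-characters. Hence $\Gamma$ is discrete and cocompact in $\mathbf{G}(\mathbb{R})$, and also in $U(2,1)$, since the other factors are compact. Thus $\Gamma$ acts on $\mathbb{B}$ properly discontinuously and cocompactly, with finite stabilizers.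

Let $\Gamma(N)=\ker(\Gamma\to GL_3(\mathcal{O}_L/N))$, a normal subgroup of finite index, and $a=\operatorname{diag}(\zeta,\zeta^q,1)\in\Gamma$. Let $N_0$ be a positive integer divisible by $8$ and by every rational prime lying under a finite place of $F$ that ramifies in $L$ or divides $\alpha$. For the rest of this section
\[
N\ \text{is a positive multiple of}\ p^2N_0,\qquad N'=N/p^2 .
\]

\subsection*{Elements of finite order in $a\Gamma(N)$}

\begin{lemma}\label{lem:charpoly}
If $r,r'\in GL_3(\mathcal{O}_L)$ have finite order and $r\equiv r'\pmod N$, then they have the same characteristic polynomial.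
\end{lemma}

\begin{proof}
The eigenvalues are roots of unity, so the coefficients of both polynomials are elements of $\mathcal{O}_L$ of absolute value $\le3$ in every complex embedding. The difference of two corresponding coefficients is $N\theta$ with $\theta\in\mathcal{O}_L$, and all conjugates of $\theta$ have absolute value $\le6/N<1$. The norm of $\theta$ to $\mathbb{Q}$ is then an integer of absolute value $<1$, so $\theta=0$.
\end{proof}

For $r'=1$ the lemma says that an element of finite order in $\Gamma(N)$ has all eigenvalues $1$; being diagonalizable, it is trivial. This is a case of Minkowski's lemma. Since stabilizers in $\Gamma$ are finite, $\Gamma(N)$ acts freely on $\mathbb{B}$.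

We recall the reciprocity law. For a place $\mathfrak{p}$ of $F$ let $L_{\mathfrak{p}}=L\otimes_FF_{\mathfrak{p}}$; it is $F_{\mathfrak{p}}\times F_{\mathfrak{p}}$ (the split case) or a quadratic field extension of $F_{\mathfrak{p}}$. For $\beta\in F^\times$ the norm residue symbol $(\beta)_{\mathfrak{p}}$ is $1$ if $\beta$ is a norm from $L_{\mathfrak{p}}$ and $-1$ otherwise. In the split case every element is a norm; if $\mathfrak{p}$ is finite and $L_{\mathfrak{p}}/F_{\mathfrak{p}}$ is unramified, every unit is a norm; at a real place $L_{\mathfrak{p}}=\mathbb{C}$ and the norms are the positive numbers. The \emph{product formula} states that almost all symbols equal $1$ and $\prod_{\mathfrak{p}}(\beta)_{\mathfrak{p}}=1$.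

\begin{lemma}\label{lem:negative}
Let $r\in a\Gamma(N)$ have finite order. Then $r$ has exactly one fixed point in $\mathbb{B}$, and in suitable ball coordinates centered at it $r$ acts by $(z_1,z_2)\mapsto(\zeta z_1,\zeta^qz_2)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:charpoly}, $r$ is diagonalizable over $L$ with eigenvalues $\zeta,\zeta^q,1$, and eigenspaces for different eigenvalues are $h$-orthogonal because $r$ is unitary. Therefore
\[
\Pi=\frac{(r-\zeta)(r-\zeta^q)}{(1-\zeta)(1-\zeta^q)}
\]
is the $h$-orthogonal projection onto the $1$-eigenspace, which is a line. The numerator is congruent modulo $N$ to $(a-\zeta)(a-\zeta^q)=(1-\zeta)(1-\zeta^q)\operatorname{diag}(0,0,1)$. Both $1-\zeta$ and $1-\zeta^q$ divide $p=\prod_{i=1}^{p-1}(1-\zeta^i)$. This is why we required $p^2\mid N$: it gives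
\[
\Pi\in\operatorname{diag}(0,0,1)+N'M_3(\mathcal{O}_L).
\]
In particular $\Pi$ is integral. Let $e_3=(0,0,1)$, $v=\Pi e_3$, and let $\beta$ be the third coordinate of $v$. Then
\[
h(v,v)=h(\Pi e_3,e_3)=-\alpha\beta .
\]
As $h(v,v)\in F$, we get $\beta\in F\cap\mathcal{O}_L=\mathcal{O}_F$ and $\beta\equiv1\pmod{N'\mathcal{O}_F}$. So $\beta\ne0$, and $v$ spans the $1$-eigenspace. We claim that $(\beta)_{\mathfrak{p}}=1$ for every place $\mathfrak{p}\neq\tau_1$.

\emph{Finite $\mathfrak{p}$ dividing $N'$.} We have $\beta\equiv1\pmod{\mathfrak{p}}$, and $\beta\equiv1\pmod8$ if $\mathfrak{p}\mid2$. So $\psi(X)=X^2-\beta$ satisfies $|\psi(1)|_{\mathfrak{p}}<|\psi'(1)|_{\mathfrak{p}}^2$, and by Hensel's lemma $\beta$ is a square in $F_{\mathfrak{p}}$, hence a norm.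

\emph{Finite $\mathfrak{p}$ not dividing $N'$.} Since $N_0\mid N'$, the place $\mathfrak{p}$ is unramified in $L$ and $\alpha$ is a unit at $\mathfrak{p}$. In the split case there is nothing to prove. Otherwise let $\mathcal{O}$ be the valuation ring of $L_{\mathfrak{p}}$ and $W=\mathcal{O}^3$. As $\Pi$ is integral, $W=\Pi W\oplus(1-\Pi)W$, so $\Pi W$ is free of rank one, and a generator $v'$ is part of a basis of $W$ and has a unit coordinate. The coefficients $1,1,-\alpha$ of $h$ are units, so there is $y\in W$ with $h(v',y)=1$. Writing $\Pi y=\mu v'$ we get $1=h(v',\Pi y)=\bar\mu\,h(v',v')$, so $\varepsilon=h(v',v')$ is a unit of $F_{\mathfrak{p}}$. Finally $v=\lambda v'$ with $\lambda\in L_{\mathfrak{p}}^\times$, and $\beta=-\alpha^{-1}\varepsilon\,\lambda\bar\lambda$ is a unit times a norm, hence a norm.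

\emph{Real $\tau\neq\tau_1$.} Here $h$ is positive definite and $\tau(-\alpha)>0$, so $\tau(\beta)>0$.

By the product formula $(\beta)_{\tau_1}=1$, that is, $\tau_1(\beta)>0$. Hence $h(v,v)<0$ at $\tau_1$. So $[v]\in\mathbb{B}$, and $v^\perp\subset\mathbb{C}^3$ is positive definite. A fixed point of $r$ in $\mathbb{B}$ is a negative eigenline. Eigenvectors for eigenvalues $\ne1$ lie in $v^\perp$ and are positive, so $[v]$ is the only fixed point. Let $w_1,w_2$ be an orthonormal basis of $v^\perp$ of eigenvectors for $\zeta,\zeta^q$, and $w_3$ a multiple of $v$ with $h(w_3,w_3)=-1$. In the ball coordinates defined by this basis, $r$ has the stated form.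
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:lattice}}
Put $\Lambda=\Gamma(N)$ and $M=\mathbb{B}/\Lambda$, with projection $\mathrm{pr}:\mathbb{B}\to M$. Since $a$ normalizes $\Lambda$, it induces an automorphism $g$ of $M$ with $g^p=1$, and $\mathrm{pr}\circ r=g\circ \mathrm{pr}$ for every $r\in\Lambda a=a\Lambda$. The element $a$ fixes $[e_3]$ and acts nontrivially near it, and $\mathrm{pr}$ is a local isomorphism. So $g$ has order $p$, and $\mathrm{pr}([e_3])\in P$.

As $p$ is prime, a point $x$ with nontrivial stabilizer is fixed by $g$. For a lift $z$ of $x$ there is then $\gamma\in\Lambda$ with $\gamma az=z$, and $r=\gamma a$ has finite order because stabilizers in $\Gamma$ are finite. Thus $\widehat P=\mathrm{pr}^{-1}(P)$ is the set of fixed points of elements of finite order in $a\Lambda$.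

\emph{Displacement.} Let $R_N=\inf\{d(z,\gamma z):z\in\mathbb{B},\ 1\ne\gamma\in\Gamma(N)\}$. We claim that $R_N\to\infty$ as $N\to\infty$. Let $C\subset\mathbb{B}$ be compact with $\Gamma C=\mathbb{B}$. Since $d(\gamma_0z,\gamma\gamma_0z)=d(z,\gamma_0^{-1}\gamma\gamma_0z)$ and $\Gamma(N)$ is normal in $\Gamma$, we may restrict the infimum to $z\in C$. Given $R'$, only finitely many $\gamma\in\Gamma$ satisfy $d(z,\gamma z)\le R'$ for some $z\in C$. For each of them other than $1$, the nonzero matrix $\gamma-1$ is divisible by only finitely many integers $N$.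

\emph{Separation.} Let $z'\ne z''$ be points of $\widehat P$, fixed by $r',r''\in a\Lambda$ of finite order. By the uniqueness in Lemma~\ref{lem:negative}, $r'\ne r''$, so $1\ne r'r''^{-1}\in\Lambda$ and
\[
R_N\le d(r'r''^{-1}z'',z'')=d(r'z'',z'')\le d(r'z'',r'z')+d(z',z'')=2d(z',z'').
\]
Let $N$ be so large that $R<R_N/4$. Then the balls of radius $R$ about the points of $\widehat P$ are pairwise disjoint, and $\Lambda$ permutes them. Each ball has diameter $\le2R<R_N$, so $\mathrm{pr}$ is injective on it, and balls in different $\Lambda$-orbits have disjoint images. For $x\in P$ choose a lift $z$ and an element $r$ fixing it, and let $j_x$ be $\mathrm{pr}$ in the coordinates of Lemma~\ref{lem:negative}. It is equivariant because $\mathrm{pr}\circ r=g\circ\mathrm{pr}$.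

\emph{Volumes.} The same argument gives $|P|\operatorname{vol}(\mathbb{B}_{R'})\le\operatorname{vol}(M)$ for every $R'<R_N/4$. So $P$ is finite. Since $P\neq\emptyset$ and $R_N\to\infty$, we get $\operatorname{vol}(M)\to\infty$ and $|P|/\operatorname{vol}(M)\to0$ as $N\to\infty$. \qed

\section{Sections with prescribed jets}\label{sec:jets}

Let $(M,G,P)$ be as in Proposition~\ref{prop:lattice}, let $\sigma:\widetilde M\to M$ be the blow-up of $P$ and $\widetilde D$ its exceptional divisor. A dimension count makes it plausible that jets at $P$ can be prescribed: Riemann--Roch gives $\chi(\Theta_M)=(7c_1^2-5c_2)/6$, so by Lemma~\ref{lem:curv} and Serre duality $\dim H^0(\Omega^1_M\otimes K_M)=\frac83e(M)$ grows like the volume, while the number of conditions is proportional to $|P|$.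

\begin{proposition}\label{prop:jets}
For each $k\ge1$ there is $R(k)$ such that, if $R\ge R(k)$ in Proposition~\ref{prop:lattice}, then
\begin{enumerate}
\item[(i)] $H^0(M,\Omega^1_M\otimes K_M)\to\bigoplus_{x\in P}(\Omega^1_M\otimes K_M)\otimes\mathcal{O}_M/\mathfrak{m}_x^k$ is surjective;
\item[(ii)] $\sigma^*K_M\otimes\mathcal{O}(-k\widetilde D)$ is ample.
\end{enumerate}
\end{proposition}

Both parts need a metric on $\mathcal{O}(-\widetilde D)$ with controlled curvature. Near $\widetilde D$ the natural weight is $\log|z|^2$, whose curvature is semipositive. It must be cut off inside $\mathbb{B}_R$, and cutting off creates negative curvature, which has to be absorbed by the term $\omega$ in Lemma~\ref{lem:curv}. This is possible if the cut-off is slow, which is why the balls must be large. Both potentials depend only on $|z|$, so the estimate is a computation in one variable.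

\begin{proof}
Put $c=k+1$, $t=\log|z|^2\in(-\infty,0)$ and $w=|z|^2/(1-|z|^2)$. As functions of $t$ we have $\varphi=-\log(1-e^t)$, $d\varphi/dt=w$ and $dw/dt=w(1+w)>0$. Choose a smooth nonincreasing $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,1]$, $\chi=0$ on $[c+3,\infty)$ and $\chi'>-1/c$; this is possible because $[1,c+3]$ has length greater than $c$. Let $\Phi$ be the function of $t$ with $d\Phi/dt=\chi(w)$ and $\Phi=0$ for $w\ge c+3$. Then $\Phi=\log|z|^2+\mathrm{const}$ where $w\le1$, that is, $|z|^2\le\frac12$. Choose $R(k)$ so that $\mathbb{B}_{R(k)}$ contains the compact set $\{w\le c+3\}$.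

Transport $\Phi$ to $M\setminus P$ by the maps $j_x$, which preserve $\omega$ and have disjoint images, and extend it by $0$. Define a metric on $\mathcal{O}(-\widetilde D)\subset\mathcal{O}_{\widetilde M}$ by $\|f\|^2=|f|^2e^{-\Phi}$. In the chart $z_1=u$, $z_2=uv$ near $\widetilde D$ the generator $u$ has $\|u\|^2=\mathrm{const}/(1+|v|^2)$, and likewise in the other chart, so the metric is smooth. Its curvature form $\theta$ equals $i\partial\bar\partial\Phi$ off $\widetilde D$ and $i\partial\bar\partial\log(1+|v|^2)$ near $\widetilde D$. We claim that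
\begin{equation}\label{eq:pos}
c\,\theta+\sigma^*\omega>0\quad\text{on }\widetilde M .
\end{equation}
Outside the balls $\theta=0$ and $\sigma$ is a local isomorphism. On $\mathbb{B}_R\setminus\{0\}$ the form is $i\partial\bar\partial H$ with $H=c\Phi+\varphi$, and
\[
H'=c\chi(w)+w>0,\qquad H''=\big(c\chi'(w)+1\big)\,w(1+w)>0,\qquad i\partial\bar\partial H=H'\,i\partial\bar\partial t+H''\,i\partial t\wedge\bar\partial t ,
\]
where primes on $H$ denote derivatives in $t$. The form $i\partial\bar\partial t$ is the pull-back of the Fubini--Study form of $\mathbb{P}^1$; it is semipositive with kernel spanned by the radial field $z_1\partial_1+z_2\partial_2$, on which $\partial t$ takes the value $1$. So $i\partial\bar\partial H>0$. At a point of $\widetilde D$, where $u=0$, we have $dz_1=du$ and $dz_2=v\,du$, so $\sigma^*\omega=(1+|v|^2)\,i\,du\wedge d\bar u$, while $\theta$ is a positive multiple of $i\,dv\wedge d\bar v$. This proves \eqref{eq:pos}; in particular $\widetilde M$ is K\"ahler.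

(i) By Lemma~\ref{lem:curv}, the bundle $\mathcal{E}=\sigma^*\Omega^1_M\otimes\mathcal{O}(-c\widetilde D)$ satisfies $i\Theta(\mathcal{E})\ge_{\mathrm{Nak}}(\sigma^*\omega+c\,\theta)\otimes\mathrm{Id}$, so it is Nakano positive. Since $K_{\widetilde M}=\sigma^*K_M\otimes\mathcal{O}(\widetilde D)$, Nakano's theorem gives $H^1(\widetilde M,\sigma^*(\Omega^1_M\otimes K_M)(-k\widetilde D))=0$. As $\sigma_*\mathcal{O}(-k\widetilde D)=\mathfrak{m}_P^k$, the projection formula and (F2) give $H^1(M,\Omega_M^1\otimes K_M\otimes\mathfrak{m}_P^k)=0$, and this group receives the cokernel of the map in (i).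

(ii) The curvature is $3\sigma^*\omega+k\theta=\frac kc(c\,\theta+\sigma^*\omega)+(3-\frac kc)\sigma^*\omega>0$. Apply Kodaira's theorem.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Take $p=3$, $q=1$, $R\ge R(1)$, and let $(M,G,P)$ be as in Proposition~\ref{prop:lattice}. This is the situation of Section~\ref{sec:model}, whose notation we use. The surface $X=\widetilde M/G$ is smooth and projective, and since $P\ne\emptyset$ it contains a smooth rational curve $E_x$ with $E_x^2=-3$. By Lemma~\ref{lem:curv} and Proposition~\ref{prop:jets}(i) with $k=1$, the hypotheses of Proposition~\ref{prop:model} hold, so $X$ is infinitesimally rigid. By Lemma~\ref{lem:noncontr} its universal cover is not contractible.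

From $dU\wedge dv=3u^2\,du\wedge dv$ we get $K_{\widetilde M}=\widetilde\pi^*K_X+2\widetilde D$. Together with $K_{\widetilde M}=\sigma^*K_M+\widetilde D$ this gives
\[
\widetilde\pi^*K_X=\sigma^*K_M-\widetilde D ,
\]
which is ample by Proposition~\ref{prop:jets}(ii) with $k=1$. By (F4), $K_X$ is ample.

Let $\nu=|P|$. Squaring the last identity gives $3c_1^2(X)=K_M^2-\nu$. The map $M\setminus P\to X\setminus D$ is a covering of degree $3$, and $D$ is a disjoint union of $\nu$ spheres, so $c_2(X)=\frac13(e(M)-\nu)+2\nu=\frac13(e(M)+5\nu)$. By Lemma~\ref{lem:curv}, $K_M^2=3e(M)$ is proportional to $\operatorname{vol}(M)$. Along the sequence of Proposition~\ref{prop:lattice}, $\operatorname{vol}(M)\to\infty$ and $\nu/\operatorname{vol}(M)\to0$. Hence $c_1^2(X)\to\infty$, which gives infinitely many examples, and $c_1^2(X)/c_2(X)=(K_M^2-\nu)/(e(M)+5\nu)\to3$. \qed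

\section{Chains of rational curves and the proof of Theorem~\ref{thm:B}}\label{sec:B}

Scalar actions as in Remark~\ref{rem:order} are available from Proposition~\ref{prop:lattice} only for prime orders, so they give only the self-intersections $-p$. To reach all integers $\le-3$ we let $q$ vary; the resolution then has chains of curves. Define integers $i_0=p>i_1=q>\dots>i_n=1>i_{n+1}=0$ and $b_1,\dots,b_n\ge2$ by $i_{j-1}=b_ji_j-i_{j+1}$ with $0\le i_{j+1}<i_j$. Then $p/q=[b_1,\dots,b_n]=b_1-1/(b_2-\cdots)$ is the \emph{Hirzebruch--Jung expansion}.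

\begin{theorem}\label{thm:chains}
Let $p$ be an odd prime, $1\le q\le p-1$, and $p/q=[b_1,\dots,b_n]$. Suppose that all $b_j\ge3$. If $R$ in Proposition~\ref{prop:lattice} is sufficiently large, depending on $p$ and $q$, then the minimal resolution $X$ of $Y=M/G$ is an infinitesimally rigid surface of general type. It contains chains of smooth rational curves with self-intersections $-b_1,\dots,-b_n$, and its universal cover is not contractible.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:lower} only integers $\le-3$ occur. Given $m\ge3$, Dirichlet's theorem provides a prime $p=bm-1$ with $b\ge3$; it is odd since $p\ge8$. With $q=m$ we have $p/q=b-\frac1m=[b,m]$, so the surface of Theorem~\ref{thm:chains} contains a smooth rational curve of self-intersection $-m$.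
\end{proof}

The rest of the section proves Theorem~\ref{thm:chains}. Let $\pi:M\to Y$ be the quotient map, $f:X\to Y$ the minimal resolution and $D$ its exceptional divisor. The map $\pi$ is \'etale off $P$, and $f$ is an isomorphism off $D$. So a $G$-invariant tensor field on an invariant open subset of $M\setminus P$ is the same as a tensor field on the corresponding open subset of $X\setminus D$; we use this identification throughout.

\subsection*{The toric model}
In the coordinates of $j_x$, the space $Y$ near $\pi(x)$ is a neighborhood of the singular point of $\mathbb{C}^2/G$ with $g(z_1,z_2)=(\zeta z_1,\zeta^qz_2)$, and $f$ is the toric resolution, which we recall from \cite[\S2.6]{Fulton}. Let $\mathsf{N}=\mathbb{Z}^2+\mathbb{Z}\frac1p(1,q)$. The dual lattice $\mathsf{N}^\vee=\{\mu\in\mathbb{Z}^2:\mu_1+q\mu_2\equiv0 \pmod p\}$ consists of the exponents of the invariant Laurent monomials $z^\mu=z_1^{\mu_1}z_2^{\mu_2}$. Define $e_0,\dots,e_{n+1}\in\mathsf{N}$ by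
\[
e_0=(0,1),\qquad e_1=\tfrac1p(1,q),\qquad e_{j-1}+e_{j+1}=b_je_j\quad(1\le j\le n).
\]
Consecutive vectors form bases of $\mathsf{N}$, and $e_{n+1}=(1,0)$. The resolution is covered by charts $W_j\cong\mathbb{C}^2$, $0\le j\le n$, with coordinates $\xi=z^{\mu'}$, $\eta=z^{\mu''}$, where $\mu',\mu''$ is the basis dual to $e_j,e_{j+1}$. To each $e_j$ corresponds a smooth curve $E_j$, with $E_j=\{\xi=0\}$ and $E_{j+1}=\{\eta=0\}$ in $W_j$. The curves $E_1,\dots,E_n$ are rational with $E_j^2=-b_j$ and form the exceptional divisor $D$; the curves $E_0$ and $E_{n+1}$ are the proper transforms of the images of the axes, and $f$ is finite on them. Put $D'=E_0+\dots+E_{n+1}$. For $p=3$, $q=1$ the chart $W_0$ has $\xi=z_2/z_1=v$ and $\eta=z_1^3=U$, as in Section~\ref{sec:model}.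

Write $e_j=(c_j,d_j)\in\frac1p\mathbb{Z}^2$. The recursion gives $d_j=i_j/p$, which decreases strictly from $1$ to $0$. From $c_0=0<c_1$ and $c_{j+1}-c_j=(b_j-1)c_j-c_{j-1}\ge c_j-c_{j-1}$ we see inductively that $c_j$ increases strictly from $0$ to $1$. Hence
\begin{equation}\label{eq:cd}
\tfrac1p\le c_j<1,\qquad\tfrac1p\le d_j<1\qquad(1\le j\le n).
\end{equation}
Identify $\lambda\in\mathbb{C}^2$ with the invariant form $\lambda_1\frac{dz_1}{z_1}+\lambda_2\frac{dz_2}{z_2}$, and put $\varpi=\frac{dz_1}{z_1}\wedge\frac{dz_2}{z_2}$. In $W_j$,
\begin{equation}\label{eq:charts}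
z^\mu=\xi^{\langle\mu,e_j\rangle}\eta^{\langle\mu,e_{j+1}\rangle},\qquad
\lambda=\langle\lambda,e_j\rangle\frac{d\xi}\xi+\langle\lambda,e_{j+1}\rangle\frac{d\eta}\eta,\qquad
\varpi=-\frac1p\,\frac{d\xi}\xi\wedge\frac{d\eta}\eta .
\end{equation}
The first formula expands $\mu$ in the basis $\mu',\mu''$. The second is the logarithmic derivative of the first for $\lambda\in\mathsf{N}^\vee$, and it extends by linearity. The third follows from the second, since $c_jd_{j+1}-c_{j+1}d_j$ equals $-\frac1p$ for $j=0$ and is unchanged by the recursion. Thus $z^\mu$ has order $\langle\mu,e_j\rangle$ along $E_j$; the section $z^\mu\varpi$ of $K_X$ has order $\langle\mu,e_j\rangle-1$; the form $\lambda$ has residue $\langle\lambda,e_j\rangle$; and $z_1\partial_1,z_2\partial_2$, the frame dual to $\frac{dz_1}{z_1},\frac{dz_2}{z_2}$, is a frame of $\Theta_X(-\log D')$.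

Toric methods handle monomials, while we must handle convergent power series. The following lemma reduces the second to the first. Let $\mathcal{O}_0$ be the local ring of $\mathbb{C}^2$ at $0$, with maximal ideal $\mathfrak{m}_0$, and let $\mathfrak{m}_Y$ be the maximal ideal of $\mathcal{O}_{Y,0}=\mathcal{O}_0^G$.

\begin{lemma}\label{lem:finite}
Let $\mathcal{V}$ be $\Theta$ or $\Omega^1\otimes K$, let $V$ be the stalk of $\mathcal{V}_{\mathbb{C}^2}$ at $0$, and let $\mathcal{F}$ be a locally free sheaf on the resolution that agrees with $\mathcal{V}_X$ off $D$. Then the stalk $Q_1=(f_*\mathcal{F})_0$ is a submodule of $Q=V^G$, and there is $t$ such that $Q_1$ contains every invariant germ in $\mathfrak{m}_0^tV$.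
\end{lemma}

\begin{proof}
A section of $\mathcal{F}$ near $D$ gives an invariant section of $\mathcal{V}_{\mathbb{C}^2}$ on a punctured neighborhood of $0$, which extends by (F1). So $f_*\mathcal{F}\subset(\pi_*\mathcal{V}_{\mathbb{C}^2})^G$. Both sheaves are coherent and they agree off the singular point, so $Q/Q_1$ has finite length and $\mathfrak{m}_Y^sQ\subset Q_1$ for some $s$. Since $z_1^p,z_2^p\in\mathfrak{m}_Y$, we have $\mathfrak{m}_0^{2p}\subset\mathfrak{m}_Y\mathcal{O}_0$. An invariant germ in $\mathfrak{m}_0^{2ps}V$ is thus a sum $\sum\phi_iv_i$ with $\phi_i\in\mathfrak{m}_Y^s$ and $v_i\in V$. Averaging over $G$ replaces each $v_i$ by an element of $Q$. So $t=2ps$ works.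
\end{proof}

\subsection*{Step 1: $H^1(X,\Theta_X(-\log D))=0$}
We first show $f_*\Theta_X(-\log D)=(\pi_*\Theta_M)^G$. An invariant germ of a vector field is the sum of its Taylor polynomial of degree $<t$ and a remainder in $\mathfrak{m}_0^tV$, both invariant. By Lemma~\ref{lem:finite} it suffices to lift the invariant monomial fields. These are $z^\mu z_1\partial_1$ with $\mu\in\mathsf{N}^\vee$, $\mu_1\ge-1$, $\mu_2\ge0$, and $z^\mu z_2\partial_2$ with $\mu\in\mathsf{N}^\vee$, $\mu_1\ge0$, $\mu_2\ge-1$. By \eqref{eq:cd}, for $1\le j\le n$ the integer $\langle\mu,e_j\rangle=\mu_1c_j+\mu_2d_j$ is $>-1$, hence $\ge0$. So at a point of $D$ that lies on only one component of $D'$, the function $z^\mu$ is holomorphic and the field is a section of $\Theta_X(-\log D)$. Off $D$ the field is holomorphic because it is holomorphic on $\mathbb{C}^2$. By (F1) it is a section of $\Theta_X(-\log D)$ everywhere.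

Next, $R^1f_*\Theta_X(-\log D)=0$. As in Lemma~\ref{lem:blowup}(ii), near $D$ there is an exact sequence $0\to\Theta_X(-\log D')\to\Theta_X(-\log D)\to\mathcal{N}_{E_0}\oplus\mathcal{N}_{E_{n+1}}\to0$ with $\Theta_X(-\log D')\cong\mathcal{O}^2$. Here $R^1f_*\mathcal{O}_X=0$ because quotient singularities are rational, and $f$ is finite on $E_0$ and $E_{n+1}$. By (F2), (F3) and Lemma~\ref{lem:curv},
\[
H^1(X,\Theta_X(-\log D))=H^1(Y,(\pi_*\Theta_M)^G)=H^1(M,\Theta_M)^G=0 .
\]

\subsection*{Step 2: local sections with prescribed residues}
This is the only step that uses $b_j\ge3$.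

\begin{lemma}\label{lem:localres}
In the toric model, every element of $\bigoplus_{j=1}^nH^0(E_j,K_X|_{E_j})$ is the residue of a section $\psi$ of $\Omega^1_X(\log D)\otimes K_X$ that is also a $G$-invariant holomorphic section of $\Omega^1\otimes K$ on $\mathbb{C}^2$.
\end{lemma}

\begin{proof}
Fix $1\le j\le n$ and $1\le l\le b_j-1$. Let $\mu\in\mathsf{N}^\vee$ be defined by $\langle\mu,e_{j-1}\rangle=l$, $\langle\mu,e_j\rangle=1$, and put $a_i=\langle\mu,e_i\rangle$, so that $a_{j+1}=b_j-l$. By \eqref{eq:charts}, $z^\mu\varpi=-\frac1p\eta^{\,b_j-l-1}d\xi\wedge d\eta$ in $W_j$, and $z^\mu\varpi=-\frac1p\xi^{\,l-1}d\xi\wedge d\eta$ in $W_{j-1}$. So $z^\mu\varpi|_{E_j}$ is a holomorphic section of $K_X|_{E_j}\cong\mathcal{O}_{\mathbb{P}^1}(b_j-2)$ that vanishes to order $b_j-l-1$ at $E_j\cap E_{j+1}$. As $l$ varies, these $b_j-1$ orders are distinct, so the sections form a basis of $H^0(K_X|_{E_j})$. It suffices to realize each of them as a residue along $E_j$, with residue zero along all other components of $D'$.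

We determine the $i$ with $a_i=1$. We have $a_j=1\le a_{j+1}$. If $j+1\le i\le n$ and $1\le a_{i-1}\le a_i$, then $a_{i+1}=b_ia_i-a_{i-1}\ge2a_i\ge2$, because $b_i\ge3$. By induction $a_i\ge2$ for $i\ge j+2$. The recursion is symmetric and $a_j\le a_{j-1}$, so also $a_i\ge2$ for $i\le j-2$. Finally $a_{j-1}+a_{j+1}=b_j\ge3$, so at most one of $a_{j\pm1}$ equals $1$. Thus $z^\mu\varpi$ is a holomorphic section of $K_X$ that vanishes along all $E_i$, $i\neq j$, with at most one exception $E_{i_*}$, where $i_*=j\pm1$.

Since $e_j,e_{j\pm1}$ are linearly independent, there is $\lambda\in\mathbb{C}^2$ with $\langle\lambda,e_j\rangle=1$, and with $\langle\lambda,e_{i_*}\rangle=0$ if the exception occurs. The section $\psi=\lambda\otimes z^\mu\varpi$ of $\Omega^1_X(\log D')\otimes K_X$ has residue $\langle\lambda,e_i\rangle\,z^\mu\varpi|_{E_i}$ along $E_i$. This is $z^\mu\varpi|_{E_j}$ for $i=j$ and zero for $i\ne j$. Having no residue along $E_0$ and $E_{n+1}$, $\psi$ is a section of $\Omega^1_X(\log D)\otimes K_X$. It is holomorphic off $D$, hence an invariant section on $\mathbb{C}^2\setminus\{0\}$,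 and it extends over $0$ by (F1).
\end{proof}

\begin{example}
Let $p=11$, $q=3$, so $p/q=[4,3]$, $e_1=\frac1{11}(1,3)$, $e_2=\frac1{11}(4,1)$. For $j=l=1$ we get $\mu=(8,1)$ and $(a_0,\dots,a_3)=(1,1,3,8)$. The exception is $i_*=0$, so $\lambda=(11,0)$ and $\psi=11z_1^6\,dz_1\otimes dz_1\wedge dz_2$, which has weight $6+1+1+3=11\equiv0$.
\end{example}

\begin{remark}
If $b_j=2$, then $l=1$ and $a_{j-1}=a_{j+1}=1$. One would need $\langle\lambda,e_{j-1}\rangle=\langle\lambda,e_{j+1}\rangle=0$, and $e_{j-1}+e_{j+1}=2e_j$ forces $\langle\lambda,e_j\rangle=0$.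
\end{remark}

\subsection*{Step 3: global residues}
Apply Lemma~\ref{lem:finite} to $\mathcal{F}=\Omega^1_X\otimes K_X$ in the toric model. It gives $k=k(p,q)$ such that invariant germs in $\mathfrak{m}_x^k(\Omega^1_M\otimes K_M)$ are holomorphic sections of $\Omega^1_X\otimes K_X$ near $f^{-1}(\pi(x))$. For use in Step 4 we also take $k\ge p-2$. Let $R\ge R(k)$.

Prescribe residues along all components of $D$, and choose for each $x\in P$ a local section $\psi_x$ as in Lemma~\ref{lem:localres}. By Proposition~\ref{prop:jets}(i) there is a global section $s$ of $\Omega^1_M\otimes K_M$ with $s\equiv\psi_x\pmod{\mathfrak{m}_x^k}$ for all $x\in P$. Since the $\psi_x$ are invariant and $G$ preserves $\mathfrak{m}_x^k$, we may average $s$ over $G$. Then $s$ is a section of $\Omega^1_X\otimes K_X$ on $X\setminus D$, and near $f^{-1}(\pi(x))$ it is the sum of $\psi_x$ and the holomorphic section $s-\psi_x$. So $s$ is a section of $\Omega^1_X(\log D)\otimes K_X$ with the prescribed residues, and $\rho$ is surjective. By Step 1 and Lemma~\ref{lem:crit}, $X$ is infinitesimally rigid.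

\subsection*{Step 4: general type}
An invariant pluricanonical form on $M$ may acquire poles along $D$; we show that it does not if it vanishes to high order at $P$. Let $\mathcal{L}=\sigma^*K_M\otimes\mathcal{O}(-k\widetilde D)$ on the blow-up $\widetilde M$ of $P$. It is ample by Proposition~\ref{prop:jets}(ii), and $G$ acts on it as a subsheaf of $\sigma^*K_M$. An element $s\in H^0(\widetilde M,\mathcal{L}^l)^G$ is an invariant section of $K_M^l$ vanishing to order $\ge kl$ at $P$. It defines a section of $K_X^l$ on $X\setminus D$, and we claim that it extends to $X$.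

Near $x\in P$ write $s=\Psi\varpi^l$. Since $(dz_1\wedge dz_2)^l=(z_1z_2)^l\varpi^l$, the invariant function $\Psi$ lies in $\mathfrak{m}_0^{(k+2)l}\subset\mathfrak{m}_0^{pl}$, so $|\Psi|\le C\max(|z_1|,|z_2|)^{pl}$. Consider a point of $E_j$, $1\le j\le n$, on no other component of $D'$, and let $T$ be a local equation of $E_j$. The invariant monomials $z_1^p,z_2^p$ have orders $pc_j,pd_j\ge1$ along $E_j$ by \eqref{eq:cd}, so $\max(|z_1|,|z_2|)^p\le C'|T|$ and $|\Psi|\le C''|T|^l$. Thus the holomorphic function $\Psi$ vanishes to order $\ge l$ along $E_j$, while $\varpi^l$ has a pole of order exactly $l$. So $s$ is holomorphic off finitely many points of $D$, and everywhere by (F1). Hence $H^0(\widetilde M,\mathcal{L}^l)^G\subset H^0(X,K_X^l)$.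

It remains to bound the left side from below. Let $\widetilde\pi:\widetilde M\to Z=\widetilde M/G$. At a point of $\widetilde M$ fixed by $G$, the generator $g$ acts on the fiber of $\mathcal{L}$ by a $p$-th root of unity, hence trivially on the fiber of $\mathcal{L}^p$. Averaging a local generator of $\mathcal{L}^p$ gives an invariant local generator. At the other points the action is free. So $\mathcal{L}'=(\widetilde\pi_*\mathcal{L}^p)^G$ is a line bundle on the projective surface $Z$ with $\widetilde\pi^*\mathcal{L}'=\mathcal{L}^p$, and it is ample by (F4). Therefore $\dim H^0(\widetilde M,\mathcal{L}^{pl})^G=\dim H^0(Z,\mathcal{L}'^{\,l})$ grows like $l^2$, and $X$ has Kodaira dimension $2$.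

Since $P\neq\emptyset$, the surface $X$ contains the chains $E_1,\dots,E_n$, and Lemma~\ref{lem:noncontr} shows that its universal cover is not contractible. This completes the proof of Theorem~\ref{thm:chains}. \qed

\begin{thebibliography}{9}

\bibitem{FG}
Davide Frapporti and Christian Gleissner,
\emph{Rigid Manifolds of general type with non-contractible universal cover},
arXiv:2104.06775 (2021).

\bibitem{Fulton}
Fulton,
\emph{Introduction to Toric Varieties}.

\end{thebibliography}
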